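\title{Kodiyalam polynomials whose degree depends on the characteristic}

\begin{abstract}
For a monomial ideal $I$ and a field $k$, the $i$-th Betti number of $I^h$ is given for large $h$ by a polynomial in $h$, the $i$-th Kodiyalam polynomial of $I$ over $k$. We show that both its degree and its leading coefficient can depend on the characteristic of $k$, already for one ideal in seven variables, with the polynomials nonzero in every characteristic. We also determine the indices for which this happens: the leading coefficient can change, at equal degree, exactly for $i\ge 2$, and the degree can change exactly for $i\ge 4$. The examples are ideals whose $h$-th powers contain a number of copies of a prescribed ideal that grows with $h$. The converse is proved by localizing at the faces of the Rees monoid and excluding torsion from the simplicial complexes that compute local cohomology.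
\end{abstract}

\section{Introduction}\label{sec:intro}

A monomial ideal $I$ is determined by its set $G(I)$ of minimal monomial generators, and this set makes sense over every field. For a field $k$ let $I$ also denote the ideal generated by $G(I)$ in $S=k[x_1,\dots,x_n]$. For a finitely generated graded $S$-module $N$, the Betti number $\beta_i^k(N)=\dim_k\operatorname{Tor}_i^S(k,N)$ is the rank of the $i$-th module in a minimal graded free resolution of $N$; thus $\beta_0^k(I)=|G(I)|$. By Kodiyalam's theorem, for each $i$ there is a polynomial $\mathfrak P_i^k(I)\in\mathbb Q[t]$, the \emph{$i$-th Kodiyalam polynomial} of $I$ over $k$, with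
\[
\beta_i^k(I^h)=\mathfrak P_i^k(I)(h)\qquad\text{for all }h\gg0 .
\]
We drop $k$ and $I$ from the notation when they are understood. Betti numbers of monomial ideals depend only on the characteristic of $k$, and an invariant \emph{depends on the field} if it takes different values in two characteristics. It is known that for every $i\ge3$ and $r\ge0$ there is a monomial ideal $I$ such that each of $\mathfrak P_3^k(I),\dots,\mathfrak P_{i+r}^k(I)$ has a coefficient in some degree $\ge r$ that depends on the characteristic. This does not say that the top coefficient is affected. The following question comes from Bolognini, Macchia, Strazzanti and Welker \cite{BMSW}.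

\medskip
\noindent\textbf{Question.} \emph{Is there a monomial ideal $I$ such that, for some $i$, the degree of $\mathfrak P_i^k(I)$ or the coefficient of its top degree term depends on the field?}
\medskip

Degree and top coefficient are compared only for fields $k,k'$ for which both $\mathfrak P_i^k(I)$ and $\mathfrak P_i^{k'}(I)$ are nonzero; a change between the zero polynomial and a nonzero one does not count. The answer is yes on both counts. Let
\begin{multline*}
J_0=(x_1x_2x_3,\ x_1x_2x_4,\ x_1x_3x_5,\ x_1x_4x_6,\ x_1x_5x_6,\\
x_2x_3x_6,\ x_2x_4x_5,\ x_2x_5x_6,\ x_3x_4x_5,\ x_3x_4x_6)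
\end{multline*}
be Reisner's ideal.

\begin{theorem}\label{thm:example}
Let $e=x_1\cdots x_6$, $K=x_1x_2x_3\,(x_1,x_2,x_3,x_4)$, and in $k[x_1,\dots,x_6,y]$ let
\[
I=(e^4,\ e^2y^2,\ y^4)+e^3y\,K+e\,y^3J_0 .
\]
Then for all $h\ge1$:
\[
\begin{array}{c|cc}
 & \operatorname{char}k\ne2 & \operatorname{char}k=2\\ \hline
\beta_2(I^h) & 42h-11 & 44h-12\\
\beta_3(I^h) & 12h-1 & 16h-3\\
\beta_4(I^h) & 1 & 2h
\end{array}
\]
So the leading coefficients of $\mathfrak P_2$ and $\mathfrak P_3$ depend on the field, and $\deg\mathfrak P_4$ is $0$ in characteristic $\ne2$ and $1$ in characteristic $2$.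
\end{theorem}

\begin{theorem}\label{thm:primes}
Let $p$ be a prime.
\begin{enumerate}
\item[(a)] For every $N\ge2$ there is a monomial ideal such that for all $2\le i\le N$ the polynomial $\mathfrak P_i$ is linear in every characteristic, with leading coefficient constant on the characteristics $\ne p$ and strictly larger in characteristic $p$.
\item[(b)] For every $i\ge4$ there are a monomial ideal and an integer $q\ge1$ with $\mathfrak P_i=1$ in characteristic $\ne p$ and $\mathfrak P_i=q(2t-1)+1$ in characteristic $p$.
\item[(c)] For all $0\le d<d'$ there are a monomial ideal and an index $i$ such that $\deg\mathfrak P_i=d$ in characteristic $\ne p$ and $\deg\mathfrak P_i=d'$ in characteristic $p$.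
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $I\ne0$ be a monomial ideal.
\begin{enumerate}
\item[(a)] $\mathfrak P_0$ and $\mathfrak P_1$ do not depend on the field.
\item[(b)] Neither the vanishing nor the degree of $\mathfrak P_2$ depends on the field.
\item[(c)] If $\mathfrak P_3^k\ne0$ and $\mathfrak P_3^{k'}\ne0$, then $\deg\mathfrak P_3^k=\deg\mathfrak P_3^{k'}$. If $\deg\mathfrak P_3^k\ge1$ for one field $k$, then $\mathfrak P_3^{k'}$ is nonzero of the same degree for all fields $k'$.
\end{enumerate}
\end{theorem}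

Parts (a) of the last two theorems settle the leading coefficient, and Theorem~\ref{thm:primes}(b) with Theorem~\ref{thm:converse} settles the degree.

\begin{corollary}\label{cor:exact}
The leading coefficient of $\mathfrak P_i$ can depend on the field, the degree being the same, exactly for $i\ge2$. The degree of $\mathfrak P_i$ can depend on the field exactly for $i\ge4$.
\end{corollary}

Which thresholds would one guess? The number $\beta_i(I^h)$ is a sum of dimensions of groups $\tilde H_{i-1}(\,\cdot\,;k)$ over finitely many simplicial complexes that do not depend on $k$ (Lemma~\ref{lem:koszul}). Integral homology has no torsion in degrees $-1$ and $0$, and $p$-torsion in degree $1$ raises both $\beta_2$ and $\beta_3$ in characteristic $p$. For a single ideal there are therefore two thresholds. The value of $\beta_i$ can first depend on the field at $i=2$, and its vanishing at $i=3$: Reisner's ideal has $(\beta_2,\beta_3)=(6,0)$ or $(7,1)$ (Example~\ref{ex:rp2}), while the vanishing of $\beta_2$ never depends on the field (Proposition~\ref{prop:two}). The degree of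 $\mathfrak P_i$ is decided by the vanishing of certain localized Tor modules (Proposition~\ref{prop:faces}), so one would guess the thresholds $2$ for the leading coefficient and $3$ for the degree. The first guess is right and the second is off by one. A Tor module that contributes to positive degree comes with a nonzero group of translations, and this symmetry leaves no room for torsion in degree $1$ in the complexes that decide the vanishing at index $3$.

For the examples the difficulty is that the powers of an ideal such as $J_0$ are hard to control, while changing the top term requires torsion that grows with $h$ at least as fast as the rational homology. Section~\ref{sec:stair} avoids powers of $J_0$ altogether: in the $h$-th power of the ideal built from it, every higher power of $J_0$ is absorbed by other generators, and $J_0$ itself appears $2h-1$ times. Section~\ref{sec:primes} repeats this for all primes. Sections~\ref{sec:faces}--\ref{sec:three} prove Theorem~\ref{thm:converse}(b) and (c).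

\section{Betti numbers as simplicial homology}\label{sec:koszul}

\subsection*{Simplicial complexes}
A complex $\Gamma$ on a finite set $V$ is a family of subsets of $V$ closed under taking subsets; elements of $V$ need not be vertices. Reduced homology $\tilde H$ is the homology of the augmented chain complex $\tilde C(\Gamma)$, in which a face $\tau$ sits in degree $|\tau|-1$. The \emph{void} complex, with no faces, has zero homology; the complex $\{\emptyset\}$ has only $\tilde H_{-1}$. We write $2^A$ for the full simplex on $A$, $\Gamma_W=\{\tau\in\Gamma:\tau\subseteq W\}$ for the induced subcomplex, $\operatorname{lk}_\Gamma\sigma=\{\tau:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Gamma\}$ for the link (void if $\sigma\notin\Gamma$), and $\Gamma*\Gamma'=\{\tau\cup\tau':\tau\in\Gamma,\tau'\in\Gamma'\}$ for the join of complexes on disjoint sets. A \emph{cone} with apex $v$ is a nonvoid complex with $\tau\cup v\in\Gamma$ for all $\tau\in\Gamma$; it has zero reduced homology.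

The universal coefficient theorem,
\[
\tilde H_j(\Gamma;k)\cong\bigl(\tilde H_j(\Gamma;\mathbb Z)\otimes k\bigr)\oplus\operatorname{Tor}_1^{\mathbb Z}\bigl(\tilde H_{j-1}(\Gamma;\mathbb Z),k\bigr),
\]
will be used through four consequences.
\begin{enumerate}
\item[(U1)] $\dim_k\tilde H_j(\Gamma;k)$ depends only on $\operatorname{char}k$ and is smallest in characteristic $0$.
\item[(U2)] $\dim_k\tilde H_{-1}(\Gamma;k)$ and $\dim_k\tilde H_0(\Gamma;k)$ do not depend on $k$, because the integral groups in degrees $-1$ and $0$ are free.
\item[(U3)] If $\dim\Gamma\le1$, then $\dim_k\tilde H_1(\Gamma;k)$ does not depend on $k$, because $\tilde H_1(\Gamma;\mathbb Z)$ is the group of $1$-cycles, which is free.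
\item[(U4)] If $\tilde H_j(\Gamma;\mathbb Z)=0$ for $j\ge c$ and $\tilde H_{c-1}(\Gamma;\mathbb Z)$ is torsion-free, then $\tilde H_j(\Gamma;k)=0$ for $j\ge c$ and all $k$.
\end{enumerate}

\subsection*{Monomial modules}
Let $\mathbb N=\{0,1,\dots\}$, $[n]=\{1,\dots,n\}$, and let $\mathbf 1_\tau\in\mathbb N^n$ be the indicator vector of $\tau\subseteq[n]$, with $\mathbf 1=\mathbf 1_{[n]}$. Vectors are compared coordinatewise; $a_\sigma\le b_\sigma$ means $a_i\le b_i$ for all $i\in\sigma$, and similarly for $a_\sigma<0$ or $a_\sigma\le B$. For $M\subseteq\mathbb Z^n$ with $M+\mathbb N^n\subseteq M$ let $k[M]=\bigoplus_{a\in M}kx^a$, an $S$-submodule of the Laurent polynomial ring. Monomial ideals are the case $M\subseteq\mathbb N^n$. For $\alpha\in\mathbb Z^n$ put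
\[
\Delta_\alpha(M)=\{\tau\subseteq[n]:\alpha-\mathbf 1_\tau\in M\}.
\]
This is a simplicial complex because $M+\mathbb N^n\subseteq M$.

\begin{lemma}\label{lem:koszul}
\begin{enumerate}
\item[(a)] $\operatorname{Tor}_i^S(k,k[M])_\alpha\cong\tilde H_{i-1}(\Delta_\alpha(M);k)$.
\item[(b)] Suppose $M=\mathcal G+\mathbb N^n$, and that for some index $j$ we have $g_j<\alpha_j$ for all $g\in\mathcal G$. Then $\operatorname{Tor}_i^S(k,k[M])_\alpha=0$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Resolve $k$ by the Koszul complex, whose $i$-th module has a basis $e_\tau$, $|\tau|=i$, with $\deg e_\tau=\mathbf 1_\tau$ and differential $e_\tau\mapsto\sum_{j\in\tau}\pm x_je_{\tau\setminus j}$. After tensoring with $k[M]$, the part of degree $\alpha$ has the basis $e_\tau\otimes x^{\alpha-\mathbf 1_\tau}$, $\tau\in\Delta_\alpha(M)$, and is $\tilde C(\Delta_\alpha(M);k)$ shifted by one.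

(b) Let $\tau\in\Delta_\alpha(M)$ with $j\notin\tau$, say $g\le\alpha-\mathbf 1_\tau$ with $g\in\mathcal G$. As $g_j\le\alpha_j-1$, also $g\le\alpha-\mathbf 1_{\tau\cup j}$. So $\Delta_\alpha(M)$ is void or a cone with apex $j$.
\end{proof}

By (U1), Betti numbers of monomial ideals depend only on the characteristic.

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]
By Lemma~\ref{lem:koszul}(a) and (U2), $\beta_0(I^h)$ and $\beta_1(I^h)$ do not depend on $k$ for any $h$.
\end{proof}

\subsection*{Ideals from two-dimensional complexes}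
To place a prescribed complex among the $\Delta_\alpha$, use complements of facets as generators. For a nonvoid complex $\Sigma$ on $[n]$ let
$J_\Sigma=(x^{\mathbf 1_{[n]\setminus F}}:F\text{ a facet of }\Sigma)$.

\begin{lemma}\label{lem:links}
$\beta_i(J_\Sigma)=\sum_{\sigma\in\Sigma}\dim_k\tilde H_{i-1}(\operatorname{lk}_\Sigma\sigma;k)$.
\end{lemma}

\begin{proof}
If $\alpha$ has a negative coordinate, $\Delta_\alpha$ is void. If it has a coordinate $\ge2$, Lemma~\ref{lem:koszul}(b) applies. Let $\alpha=\mathbf 1-\mathbf 1_\sigma$. Then $\tau\in\Delta_\alpha$ if and only if $\tau\cap\sigma=\emptyset$ and $[n]\setminus(\sigma\cup\tau)\supseteq[n]\setminus F$ for some facet $F$, that is, $\sigma\cup\tau\in\Sigma$. So $\Delta_\alpha=\operatorname{lk}_\Sigma\sigma$.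
\end{proof}

Let all facets of $\Sigma$ be triangles. Links of vertices, edges and triangles have dimension $1$, $0$ and $-1$, so $\beta_i(J_\Sigma)=0$ for $i\ge4$ and
\begin{equation}\label{eq:twodim}
\beta_2(J_\Sigma)=\dim\tilde H_1(\Sigma;k)+\sum_{v}\dim\tilde H_1(\operatorname{lk}v;k),\qquad \beta_3(J_\Sigma)=\dim\tilde H_2(\Sigma;k),
\end{equation}
the sum running over the vertices. By (U3) this sum does not depend on $k$.

\begin{example}[the projective plane]\label{ex:rp2}
The complements of the ten generators of $J_0$ are the triangles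
\[
456,\ 356,\ 246,\ 235,\ 234,\ 145,\ 136,\ 134,\ 126,\ 125,
\]
so $J_0=J_\Sigma$ for the complex $\Sigma$ with these facets. The links of the vertices $1,\dots,6$ are the $5$-cycles $25436$, $15346$, $14256$, $13265$, $12364$, $12453$. Hence all $15$ pairs are edges, each in exactly two triangles, and $\Sigma$ is a connected closed surface with Euler characteristic $6-15+10=1$. By the classification of surfaces it is $\mathbb{RP}^2$, with $H_1(\Sigma;\mathbb Z)=\mathbb Z/2$ and $H_2(\Sigma;\mathbb Z)=0$; so $\tilde H_1(\Sigma;k)$ and $\tilde H_2(\Sigma;k)$ are both $k$ in characteristic $2$ and both $0$ otherwise. In Lemma~\ref{lem:links} each triangle contributes $1$ to $\beta_0$, each edge (link: two points) contributes $1$ to $\beta_1$, and each vertex contributes $1$ to $\beta_2$. Therefore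
\[
(\beta_0,\beta_1,\beta_2,\beta_3)(J_0)=(10,15,6,0)\ \text{ if }\operatorname{char}k\ne2,\qquad(10,15,7,1)\ \text{ if }\operatorname{char}k=2 .
\]
\end{example}

\begin{example}[Moore spaces]\label{ex:moore}
For a prime $p$ let $\Sigma_p$ have the $3p+4$ vertices $a_0,a_1,a_2$, $u_1,\dots,u_{3p}$, $o$ and the facets
\[
o\,u_ju_{j+1},\qquad u_ju_{j+1}a_{j+1},\qquad u_ja_ja_{j+1}\qquad(1\le j\le3p),
\]
with indices of $u$ read modulo $3p$ and indices of $a$ modulo $3$. These triangles form a disc with center $o$ whose boundary $3p$-gon is wrapped $p$ times around the circle $a_0a_1a_2$. A disc attached to a circle by a map of degree $p$ has the cellular differential $\mathbb Z\xrightarrow{\,p\,}\mathbb Z$ from degree $2$ to degree $1$, so $H_1(\Sigma_p;\mathbb Z)=\mathbb Z/p$ and $H_2(\Sigma_p;\mathbb Z)=0$. Put $\varepsilon=1$ in characteristic $p$ and $\varepsilon=0$ otherwise. Then $\tilde H_1(\Sigma_p;k)$ and $\tilde H_2(\Sigma_p;k)$ have dimension $\varepsilon$, and by \eqref{eq:twodim} and (U2)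
\[
(\beta_0,\beta_1,\beta_2,\beta_3)(J_{\Sigma_p})=(b_0,\ b_1,\ b_2+\varepsilon,\ \varepsilon)
\]
with $b_0,b_1,b_2$ independent of $k$. Moreover $b_2>0$, since the link of $o$ is a cycle.
\end{example}

\section{Staircase ideals}\label{sec:stair}

Let $S'=k[x_1,\dots,x_n]$ and $S=S'[y]$. The idea is visible in the following case. Let $J\subseteq S'$ be a monomial ideal, $e\in J$ a monomial, and
\[
I=(e^2,y^2)+ey\,J .
\]
In the square, the term $e^2y^2J^2$ lies in the ideal generated by $e^2\cdot y^2$, so
\[
I^2=(e^4,\ e^2y^2,\ y^4)+e^3yJ+ey^3J .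
\]
Only the first power of $J$ is left, and it occurs twice. To read off Betti numbers, sort $I^2=\bigoplus_my^mV_m$ by the exponent of $y$. Since $e\in J$,
\[
V_0=e^4S',\quad V_1=e^3J,\quad V_2=e^2S',\quad V_3=eJ,\quad V_m=S'\ (m\ge4).
\]
The module $I^2/yI^2=\bigoplus_mV_m/V_{m-1}$ has over $S'$ the same Betti numbers as $I^2$ over $S$, and its summands are $S'$, $J/(e)$, $S'/eJ$, $J/(e)$, $S'/eJ$. Each copy of $J$ is thus seen twice: as $J/(e)$ when it enters, and as $S'/eJ$, with a homological shift by one, when it is filled up. The general statement is as follows.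

\begin{lemma}\label{lem:stair}
Let $e\in S'$ be a monomial and $D_0,\dots,D_{2r}\subseteq S'$ monomial ideals with $D_j=S'$ for even $j$ and $e\in D_j$ for odd $j$. Let $\mathfrak a=\sum_{j=0}^{2r}e^{2r-j}y^jD_jS$. Then for $i\ge2$
\[
\beta_i(\mathfrak a)=\sum_{j\text{ odd}}\bigl(\beta_i(D_j)+\beta_{i-1}(D_j)\bigr).
\]
\end{lemma}

\begin{proof}
Write $\mathfrak a=\bigoplus_{m\ge0}y^mV_m$ with $V_m=\sum_{j\le\min(m,2r)}e^{2r-j}D_j\subseteq S'$, and put $V_{-1}=0$. For $j<m\le2r$ we have $e^{2r-j}D_j\subseteq e^{2r-m}(e)\subseteq e^{2r-m}D_m$, because $e\in D_m$. Hence $V_m=e^{2r-m}D_m$ for $0\le m\le2r$, and $V_m=S'$ for $m\ge2r$.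

The variable $y$ is a nonzerodivisor on $\mathfrak a$ and on $S$. So a minimal free resolution of $\mathfrak a$ over $S$ reduces modulo $y$ to a minimal free resolution of $\mathfrak a/y\mathfrak a=\bigoplus_mV_m/V_{m-1}$ over $S'$, and $\beta_i(\mathfrak a)=\sum_m\beta_i^{S'}(V_m/V_{m-1})$. Canceling powers of $e$, the quotient $V_m/V_{m-1}$ is isomorphic to $S'$ for $m=0$, to $D_m/(e)$ for odd $m<2r$, to $S'/eD_{m-1}$ for even $m$ with $2\le m\le2r$, and to $0$ for $m>2r$. Let $i\ge2$. Then $\beta_i(S')=0$ and $\beta_i(S'/eD)=\beta_{i-1}(eD)=\beta_{i-1}(D)$. Finally $\beta_i(D/(e))=\beta_i(D)$ by the long exact Tor sequence of $0\to(e)\to D\to D/(e)\to0$, in which $\operatorname{Tor}_i(k,(e))$ and $\operatorname{Tor}_{i-1}(k,(e))$ vanish because $(e)$ is free and $i-1\ge1$.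
\end{proof}

As a check, take $e=x_1x_2$, $r=1$, $D_1=(x_1,x_2)$, so $\mathfrak a=(x_1^2x_2^2,x_1^2x_2y,x_1x_2^2y,y^2)$. The lemma gives $\beta_2(\mathfrak a)=1$. In the degree of $x_1^2x_2^2y^2$ the complex $\Delta_\alpha$ is the boundary of a triangle, as $x_1x_2y^2$, $x_1x_2^2y$, $x_1^2x_2y$ lie in $\mathfrak a$ and $x_1x_2y$ does not.

\begin{example}\label{ex:short}
For $I=(e^2,y^2)+eyJ$ we have $I^h=\sum_{j=0}^{2h}e^{2h-j}y^jD_jS$ with $D_j=S'$ for even $j$ and $D_j=J$ for odd $j$. Indeed, an even $j$ is reached by factors $e^2,y^2$ alone; an odd $j$ needs at least one factor from $eyJ$, and one suffices. Hence $\beta_i(I^h)=h\,(\beta_i(J)+\beta_{i-1}(J))$ for $i\ge2$. For $J=J_0$ and $e=x_1\cdots x_6$ this gives, in characteristic $\ne2$ and $2$ respectively, $\mathfrak P_2=21t$ and $22t$, $\mathfrak P_3=6t$ and $8t$, $\mathfrak P_4=0$ and $t$.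
\end{example}

The example settles the leading coefficient. It does not settle the degree, since the change from $0$ to $t$ does not count. We need a second ideal $K$ that contributes to $\beta_4(I^h)$ a bounded number of times. With exponent $4$ in place of $2$ there are two odd positions, $e^3y$ and $ey^3$. In $I^h$ the position $j=1$ can only be reached through $e^3y$, whereas every odd $j\ge3$ can be reached through $ey^3$.

\begin{proposition}\label{prop:construction}
Let $e\in S'$ be a monomial, let $K\subseteq J\subseteq S'$ be monomial ideals with $e\in K$, and let $I=(e^4,e^2y^2,y^4)+e^3yK+ey^3J\subseteq S$. Then for all $i\ge2$ and $h\ge1$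
\[
\beta_i(I^h)=(2h-1)\bigl(\beta_i(J)+\beta_{i-1}(J)\bigr)+\beta_i(K)+\beta_{i-1}(K).
\]
\end{proposition}

\begin{proof}
Write $I=\sum_{j=0}^4e^{4-j}y^jD_j'S$ with $D'_0=D'_2=D'_4=S'$, $D'_1=K$, $D'_3=J$. Then $I^h=\sum_{j=0}^{4h}e^{4h-j}y^jD_jS$, where $D_j$ is the sum of the products $D'_{j_1}\cdots D'_{j_h}$ with $j_1+\dots+j_h=j$ and $0\le j_l\le4$. If $j$ is even, it is a sum of $h$ elements of $\{0,2,4\}$, so $D_j=S'$. If $j=1$, exactly one $j_l$ is $1$ and the others are $0$, so $D_1=K$. Let $j\ge3$ be odd. In each product some $j_l$ is odd, so $D_j\subseteq K+J=J$. Conversely $j-3$ is even and at most $4(h-1)$, hence a sum of $h-1$ elements of $\{0,2,4\}$, and $J\subseteq D_j$. There are $2h-1$ odd numbers $j$ with $3\le j\le4h-1$. Apply Lemma~\ref{lem:stair} with $r=2h$.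
\end{proof}

The inclusion $K\subseteq J$ is what keeps $K$ confined to one position: without it the same argument gives $D_j=J+K$ for odd $j$ with $3\le j\le4h-3$.

\begin{proof}[Proof of Theorem~\ref{thm:example}]
We have $e\in K\subseteq J_0$, since $x_1x_2x_3x_4\in K$ divides $e$ and $x_1x_2x_3\in J_0$. As a module $K\cong(x_1,\dots,x_4)$, so the Koszul complex gives $\beta_i(K)=\binom4{i+1}$ and $\beta_i(K)+\beta_{i-1}(K)=\binom5{i+1}$, which is $10,5,1$ for $i=2,3,4$. By Example~\ref{ex:rp2}, $\beta_i(J_0)+\beta_{i-1}(J_0)$ is $21,6,0$ in characteristic $\ne2$ and $22,8,1$ in characteristic $2$. Proposition~\ref{prop:construction} gives $21(2h-1)+10$, $6(2h-1)+5$, $1$ in the first case and $22(2h-1)+10$, $8(2h-1)+5$, $(2h-1)+1$ in the second.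
\end{proof}

\section{All primes, higher indices and higher degrees}\label{sec:primes}

To pass from $2$ to $p$ we replace $\mathbb{RP}^2$ by $\Sigma_p$. To raise the index we add new variables to the ideal, and to raise the degree we multiply ideals in disjoint sets of variables. Both operations are tensor products: if $N$ and $N'$ are finitely generated graded modules over polynomial rings in disjoint sets of variables, the tensor product over $k$ of their minimal resolutions is a minimal resolution of $N\otimes_kN'$, so the polynomials $\sum_i\beta_iu^i$ multiply.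

\begin{proof}[Proof of Theorem~\ref{thm:primes}]
Let $\Sigma=\Sigma_p$ have $n\ge4$ vertices, with $b_0,b_1,b_2,\varepsilon$ as in Example~\ref{ex:moore}. For $s\ge0$ let $S'=k[x_1,\dots,x_n,z_1,\dots,z_s]$, let $J=J_\Sigma+(z_1,\dots,z_s)$, and let $e$ be the product of all $n+s$ variables. Fix $f\in G(J_\Sigma)$ and distinct variables $\xi_1,\dots,\xi_{s+4}$ of $S'$ with $\xi_1\nmid f$; this is possible since $n+s\ge s+4$ and $f$ omits three of the $x_j$. Let $K=f\cdot(\xi_1,\dots,\xi_{s+4})$. Then $f\xi_1$ divides $e$, so $e\in K\subseteq J$. Let $I_s$ be the ideal of Proposition~\ref{prop:construction}.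

We have $\beta_i(K)+\beta_{i-1}(K)=\binom{s+4}{i+1}+\binom{s+4}{i}=\binom{s+5}{i+1}$. Since $S'/J$ is the tensor product of $k[x]/J_\Sigma$ and $k[z]/(z)$,
\[
\sum_i\beta_i(S'/J)u^i=(1+u)^s\bigl(1+b_0u+b_1u^2+(b_2+\varepsilon)u^3+\varepsilon u^4\bigr).
\]
For $i\ge1$ the number $\gamma_i=\beta_i(J)+\beta_{i-1}(J)=\beta_{i+1}(S'/J)+\beta_i(S'/J)$ is the coefficient of $u^{i+1}$ in $1+u$ times this polynomial, that is, in
\begin{equation}\label{eq:gen}
(1+u)^{s+1}(1+b_0u+b_1u^2+b_2u^3)+\varepsilon\,u^3(1+u)^{s+2},
\end{equation}
and $\beta_i(I_s^h)=(2h-1)\gamma_i+\binom{s+5}{i+1}$ for $i\ge2$.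

(a) Take $s\ge\max(N-3,0)$ and let $2\le i\le s+3$. The coefficient of $u^{i+1}$ in the first summand of \eqref{eq:gen} does not depend on $k$ and is at least $b_2\binom{s+1}{i-2}>0$. So $\mathfrak P_i$ is linear, with leading coefficient $2\gamma_i$, in every characteristic. The second summand raises this coefficient by $2\binom{s+2}{i-2}>0$ in characteristic $p$ and by nothing otherwise.

(b) Take $s=i-4$. The first summand of \eqref{eq:gen} has degree $s+4<i+1$, and the second has the top term $\varepsilon u^{s+5}$. Hence
\begin{equation}\label{eq:top}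
\beta_{s+4}(I_s^h)=\varepsilon(2h-1)+1,\qquad\beta_j(I_s^h)=0\ \text{ for }j>s+4,
\end{equation}
and (b) holds with $q=1$.

(c) For monomial ideals $A,B$ in disjoint sets of variables, multiplication is an isomorphism $A\otimes_kB\to AB$, as it matches the monomial bases; also $(AB)^h=A^hB^h$. Let $\delta=d'-d$, and let $\mathbb I$ be the product of $\delta$ copies of $I_0$ in disjoint variables and of $\mathfrak n=(v_0,\dots,v_d)\subseteq A=k[v_0,\dots,v_d]$ in further new variables. By \eqref{eq:top} the last nonzero Betti number of $I_0^h$ is $\beta_4$ in every characteristic. The last nonzero Betti number of $\mathfrak n^h$ is $\beta_d(\mathfrak n^h)=\beta_{d+1}(A/\mathfrak n^h)$. This is the dimension of the top Koszul homology of $A/\mathfrak n^h$, which is the socle $\mathfrak n^{h-1}/\mathfrak n^h$, of dimension $\binom{h-1+d}{d}$. Multiplying top terms,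
\[
\mathfrak P_{4\delta+d}(\mathbb I)=\binom{t+d-1}{d}\bigl(\varepsilon(2t-1)+1\bigr)^{\delta},
\]
which has degree $d$ in characteristic $\ne p$ and $d+\delta=d'$ in characteristic $p$.
\end{proof}

\begin{remark}
The constant term can also be supplied by torsion. Let $J$ be generated by $J_0$, let $K=x_1x_2x_3J_{\Sigma_3}$ with $J_{\Sigma_3}$ in new variables, and let $e$ be the product of all variables. Then $e\in K\subseteq J$, and Proposition~\ref{prop:construction} with Examples~\ref{ex:rp2} and~\ref{ex:moore} gives $\mathfrak P_4=2t-1$ in characteristic $2$, $\mathfrak P_4=1$ in characteristic $3$, and $\mathfrak P_4=0$ otherwise.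
\end{remark}

\section{The degree as the rank of a face}\label{sec:faces}

We turn to Theorem~\ref{thm:converse}(b) and (c). Let $I\ne0$ be a monomial ideal in $S=k[x_1,\dots,x_n]$, and $\mathfrak m=(x_1,\dots,x_n)$. The degree of $\mathfrak P_i$ concerns all powers at once; we first turn it into finitely many vanishing questions.

Let $\epsilon_1,\dots,\epsilon_n$ be the unit vectors of $\mathbb Z^n$, and let $Q\subseteq\mathbb N^{n+1}$ be the monoid generated by the $(\epsilon_j,0)$ and the $(g,1)$ with $x^g\in G(I)$. Then $(a,h)\in Q$ if and only if $x^a\in I^h$, so the monoid algebra $R=k[Q]$ is the Rees ring $\bigoplus_{h\ge0}I^h$. Let $\mathcal H_i=H_i(x_1,\dots,x_n;R)$ be Koszul homology; its part of degree $h$ in the last coordinate is $\operatorname{Tor}_i^S(k,I^h)$. It is a finitely generated $\mathbb Z^{n+1}$-graded $R$-module killed by the $x_j$, hence a finitely generated graded module over $R/\mathfrak mR=\bigoplus_hI^h/\mathfrak mI^h$, a $k$-algebra generated in degree one. So $\mathfrak P_i^k$ is the Hilbert polynomial of $\mathcal H_i$. A Hilbert polynomial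 is nonzero if and only if the Krull dimension of the module is at least $1$, and then
\begin{equation}\label{eq:degdim}
\deg\mathfrak P_i^k=\dim\mathcal H_i-1 .
\end{equation}

A \emph{face} of $Q$ is a submonoid $\Phi$ such that $q+q'\in\Phi$ with $q,q'\in Q$ implies $q,q'\in\Phi$. A face is generated by the generators of $Q$ that it contains. Its \emph{rank} is the rank of the group $\mathbb Z\Phi=\Phi-\Phi$. Call $\Phi$ \emph{relevant} if it has rank $\ge1$ and contains no $(\epsilon_j,0)$. For a relevant face let $Q_\Phi=Q-\Phi\subseteq\mathbb Z^{n+1}$ and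
\[
M_\Phi=\{a\in\mathbb Z^n:(a,0)\in Q_\Phi\},\qquad\Lambda_\Phi=\{v\in\mathbb Z^n:(v,0)\in\mathbb Z\Phi\}.
\]
None of these objects depends on $k$, and $M_\Phi+\mathbb N^n\subseteq M_\Phi$.

\begin{proposition}\label{prop:faces}
The polynomial $\mathfrak P_i^k$ is nonzero if and only if $\operatorname{Tor}_i^S(k,k[M_\Phi])\ne0$ for some relevant face $\Phi$, and then $\deg\mathfrak P_i^k+1$ is the largest rank of such a face.
\end{proposition}

\begin{proof}
The graded pieces of $R$ have dimension at most $1$, so $\mathbb Z^{n+1}$-graded ideals are spanned by monomials. Such an ideal is prime exactly when the monomials outside it form a face $\Phi$; denote it by $\mathfrak p_\Phi$. Then $R/\mathfrak p_\Phi=k[\Phi]$ is a finitely generated domain, of dimension equal to its transcendence degree $\operatorname{rank}\Phi$. The annihilator of $\mathcal H_i$ is graded, so it lies in $\mathfrak p_\Phi$ if and only if no monomial of $\Phi$ kills $\mathcal H_i$; since $\mathcal H_i$ is finitely generated, this means that the localization $\mathcal H_i[\Phi^{-1}]$ at the monomials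 of $\Phi$ is nonzero. The minimal primes of a graded module are graded. Hence, if $\mathcal H_i\ne0$, then $\dim\mathcal H_i$ is the largest rank of a face $\Phi$ with $\mathcal H_i[\Phi^{-1}]\ne0$. Such a face contains no $(\epsilon_j,0)$, since $x_j$ kills $\mathcal H_i$.

Let $\Phi$ be relevant. It contains a generator $(g_0,1)$. Localization is exact, so $\mathcal H_i[\Phi^{-1}]=H_i(x;k[Q_\Phi])$. The monomial of $(g_0,1)$ is a unit of $k[Q_\Phi]$, and its powers identify the parts of $k[Q_\Phi]$ of each degree $h\in\mathbb Z$ with the part of degree $0$, which is $k[M_\Phi]$, as $S$-modules. So $\mathcal H_i[\Phi^{-1}]\ne0$ if and only if $\operatorname{Tor}_i^S(k,k[M_\Phi])\ne0$. Now use \eqref{eq:degdim}.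
\end{proof}

\begin{example}\label{ex:face}
Let $I=(e^2,y^2)+eyJ$ with $e=x_1\cdots x_n\in J$ and $J$ proper. The linear form that sends the exponent of $x^ay^m\in I^h$ to $a_1+\dots+a_n+nm-2nh$ vanishes on the generators $e^2$, $y^2$ and is positive on the other generators of $Q$. Its zero set in $Q$ is a relevant face $\Phi$ of rank $2$. Dividing the monomials of $e^{2h-j}y^jD_j$ by products of $h$ factors $e^2$, $y^2$ gives $k[M_\Phi]=\sum_{l\in\mathbb Z}(y/e)^lD_lS$ with $D_l=S'$ for even $l$ and $D_l=J$ for odd $l$: the staircase, continued infinitely in both directions. The group $\Lambda_\Phi$ is generated by the exponent of $(e/y)^2$ and translates the staircase.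
\end{example}

The module $k[M_\Phi]$ need not be finitely generated. The next lemma collects the finiteness that remains.

\begin{lemma}\label{lem:monoid}
Let $\Phi$ be a relevant face of rank $r$, $M=M_\Phi$, $\Lambda=\Lambda_\Phi$.
\begin{enumerate}
\item[(M1)] $M$ is a finitely generated monoid containing $\mathbb N^n$ and the group $\Lambda$, and $\operatorname{rank}\Lambda=r-1$.
\item[(M2)] $M\cap(-\mathbb N^n)=\{0\}$.
\item[(M3)] Let $a^{(1)},a^{(2)},\dots$ be a sequence in $M$ whose coordinates in a set $A\subseteq[n]$ are bounded above. There is a subsequence along which $d=a^{(\nu)}-a^{(\mu)}$, for $\nu>\mu$, lies in $M$, has $d_A\le0$, and has $d_j<0$ for each $j\in A$ with $a^{(\nu)}_j\to-\infty$.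
\item[(M4)] $M_{\le\alpha}=\{a\in M:a\le\alpha\}$ is finite for every $\alpha\in\mathbb Z^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(M1) Fix $(g_0,1)\in\Phi$. The monoid $Q_\Phi$ is generated by the generators of $Q$ and the negatives of those of $\Phi$. The homomorphism $(a,h)\mapsto a-hg_0$ maps $Q_\Phi$ into $M$, because $\pm(g_0,1)\in Q_\Phi$, and sends $(a,0)$ to $a$; so $M$ is its image and is finitely generated. We have $\Lambda\subseteq M$ since $\mathbb Z\Phi\subseteq Q_\Phi$, and $\Lambda$ is the kernel of the surjection $\mathbb Z\Phi\to\mathbb Z$ onto the last coordinate.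

(M2) Let $a\le0$ and $(a,0)=q-\varphi$ with $q\in Q$, $\varphi\in\Phi$. Then $q+(-a,0)=\varphi$, so $(-a,0)\in\Phi$. This vector is a sum of vectors $(\epsilon_j,0)$, each of which then lies in $\Phi$. As $\Phi$ is relevant, $a=0$.

(M3) Write each $a^{(\nu)}$ as a combination of finitely many fixed generators of $M$ with coefficients in $\mathbb N$. A sequence in $\mathbb N$ has a weakly increasing subsequence. A sequence of integers that is bounded above has a weakly decreasing subsequence, and a strictly decreasing one if it tends to $-\infty$. Apply the first fact successively to each coefficient and the second to each coordinate in $A$.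

(M4) Otherwise (M3), applied with $A=[n]$ to a sequence of distinct elements, gives a nonzero element of $M\cap(-\mathbb N^n)$.
\end{proof}

By Lemma~\ref{lem:koszul}(a) and (U1), the nonvanishing of $\operatorname{Tor}_i(k,k[M])$ depends only on the characteristic, and nonvanishing in characteristic $0$ implies nonvanishing in every characteristic. It remains to prove the converse implication for $i=2$, and for $i=3$ when $r\ge2$. These are Propositions~\ref{prop:two} and~\ref{prop:three} below.

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b) and (c) from Propositions~\ref{prop:two} and~\ref{prop:three}]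
By Proposition~\ref{prop:two} and (M4), the set of relevant faces with $\operatorname{Tor}_2(k,k[M_\Phi])\ne0$ does not depend on $k$, and Proposition~\ref{prop:faces} gives (b). By Proposition~\ref{prop:three}, the set of relevant faces of rank $\ge2$ with $\operatorname{Tor}_3(k,k[M_\Phi])\ne0$ does not depend on $k$. If it is nonempty, then $\mathfrak P_3$ is nonzero of the same degree $\ge1$ for all fields. If it is empty, then every nonzero $\mathfrak P_3^k$ has degree $0$. This is (c).
\end{proof}

\section{Projective dimension through local cohomology}\label{sec:gamma}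

In this section $M\subseteq\mathbb Z^n$ is any nonempty set with $M+\mathbb N^n\subseteq M$ and all $M_{\le\alpha}$ finite. The condition $\operatorname{Tor}_{c+1}(\mathbb Q,\mathbb Q[M])=0$ concerns one homology group of each complex $\Delta_\alpha(M)$. That alone does not exclude torsion, and a translation symmetry of $M$ only identifies the complexes $\Delta_\alpha(M)$ with one another. We pass to a second family of complexes, for which the same condition controls all induced subcomplexes and on whose faces translations act. For $b\in\mathbb Z^n$ let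
\[
\Gamma_b(M)=\{\sigma\subseteq[n]:\text{there is }a\in M\text{ with }a_\sigma\le b_\sigma\}.
\]
We call $a$ a \emph{witness} for $\sigma$. The complex $\Gamma_b(M)$ is never void. For instance, if $k[M]=J_\Sigma$, witnesses can be taken among the generators $\mathbf 1_{[n]\setminus F}$, so $\Gamma_b(M)$ is a cone with apex $j$ if $b_j\ge1$, and it equals $\Sigma_W$ with $W=\{j:b_j=0\}$ if $b\le0$.

We recall three facts about a nonzero finitely generated $\mathbb Z^n$-graded $S$-module $N$. The local cohomology $H^i_{\mathfrak m}(N)$ is the cohomology of the \v{C}ech complex with terms $\bigoplus_{|\sigma|=i}N_{x_\sigma}$, where $x_\sigma=\prod_{j\in\sigma}x_j$. Next, $\operatorname{depth}N=\min\{i:H^i_{\mathfrak m}(N)\ne0\}$, and $\operatorname{pd}N+\operatorname{depth}N=n$ by the Auslander--Buchsbaum formula. Finally, graded local duality \cite{BH} states $H^{n-c}_{\mathfrak m}(N)_b\cong\operatorname{Hom}_k\bigl(\operatorname{Ext}^c_S(N,S(-\mathbf 1))_{-b},k\bigr)$, where $S(-\mathbf 1)_v=S_{v-\mathbf 1}$.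

\begin{lemma}\label{lem:cech}
If $N=k[M]$ is finitely generated, then $H^i_{\mathfrak m}(N)_b\cong\tilde H_{n-i-1}(\Gamma_b(M);k)$. Consequently $\operatorname{pd}N\le c$ if and only if $\tilde H_j(\Gamma_b(M);k)=0$ for all $b$ and all $j\ge c$.
\end{lemma}

\begin{proof}
The space $(N_{x_\sigma})_b$ is $k$ if $b+l\mathbf 1_\sigma\in M$ for $l\gg0$, and $0$ otherwise. The condition says that some $a\in M$ has $a_j\le b_j$ for all $j\notin\sigma$, that is, $\tau=[n]\setminus\sigma\in\Gamma_b(M)$. The \v{C}ech differential adds an element $j\in\tau$ to $\sigma$ with sign $(-1)^{|\{l\in\sigma:l<j\}|}$; the simplicial boundary removes $j$ from $\tau$ with sign $(-1)^{|\{l\in\tau:l<j\}|}$. The two exponents add up to $j-1$, so rescaling the basis element of $\tau$ by $\prod_{l\in\tau}(-1)^{l-1}$ identifies the two complexes, with $|\sigma|=i$ corresponding to $\dim\tau=n-i-1$. For the second claim, $\operatorname{pd}N\le c$ means $H^i_{\mathfrak m}(N)=0$ for $i<n-c$, and $i<n-c$ means $n-i-1\ge c$.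
\end{proof}

To remove finite generation we truncate. If $M_{\le\alpha}\ne\emptyset$, let $M\langle\alpha\rangle=M_{\le\alpha}+\mathbb N^n\subseteq M$; the module $k[M\langle\alpha\rangle]$ is nonzero and finitely generated. For $\gamma\le\alpha$ we have $\Delta_\gamma(M\langle\alpha\rangle)=\Delta_\gamma(M)$, because $\gamma-\mathbf 1_\tau\le\alpha$. If $\gamma_j>\alpha_j$ for some $j$, Lemma~\ref{lem:koszul}(b) applies with $\mathcal G=M_{\le\alpha}$. Hence
\begin{equation}\label{eq:trunc}
\operatorname{Tor}_i(k,k[M\langle\alpha\rangle])\cong\bigoplus_{\gamma\le\alpha}\operatorname{Tor}_i(k,k[M])_\gamma .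
\end{equation}

\begin{proposition}\label{prop:equiv}
For $c\ge0$ and a field $k$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\operatorname{Tor}_{c+1}(k,k[M])=0$.
\item[(ii)] $\tilde H_j(\Gamma_b(M)_W;k)=0$ for all $b\in\mathbb Z^n$, $W\subseteq[n]$ and $j\ge c$.
\item[(iii)] $\tilde H_j(\Gamma_b(M);k)=0$ for all $b\in\mathbb Z^n$ and $j\ge c$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). Given $b$ and $W$, choose a witness for each of the finitely many faces of $\Gamma_b(M)_W$, and choose $\alpha$ above all of them. By \eqref{eq:trunc} the $(c+1)$-st module in the minimal resolution of $k[M\langle\alpha\rangle]$ is zero, so $\operatorname{pd}k[M\langle\alpha\rangle]\le c$. Let $b'$ agree with $b$ on $W$, and for $j\notin W$ let $b'_j<g_j$ for all $g\in M_{\le\alpha}$. Then no $j\notin W$ is a vertex of $\Gamma_{b'}(M\langle\alpha\rangle)$, and a subset of $W$ has a witness in $M\langle\alpha\rangle$ if and only if it has one in $M$. So $\Gamma_{b'}(M\langle\alpha\rangle)=\Gamma_b(M)_W$, and Lemma~\ref{lem:cech} applies.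

(ii)$\Rightarrow$(iii). Take $W=[n]$.

(iii)$\Rightarrow$(i). Suppose $\operatorname{Tor}_{c+1}(k,k[M])\ne0$. Let $c'$, with $c+1\le c'\le n$, be the largest index with $\operatorname{Tor}_{c'}(k,k[M])\ne0$, and fix a degree $\alpha$ in which it is nonzero. For $\alpha'\ge\alpha$ let $N=k[M\langle\alpha'\rangle]$. By \eqref{eq:trunc}, $\operatorname{pd}N=c'$ and $\operatorname{Tor}_{c'}(k,N)_\alpha\ne0$. Lemma~\ref{lem:cech} alone would give homology in some $\Gamma_b(M\langle\alpha'\rangle)$ with $b$ depending on $\alpha'$, and this complex need not equal $\Gamma_b(M)$. Duality gives a degree $b$ independent of $\alpha'$. Let $F_\bullet$ be the minimal resolution of $N$ and $F_i^*=\operatorname{Hom}_S(F_i,S)$. Then $\operatorname{Ext}^{c'}_S(N,S)$ is the cokernel of $F_{c'-1}^*\to F_{c'}^*$, and the image lies in $\mathfrak mF_{c'}^*$. The module $F_{c'}^*$ has a basis element of degree $-\alpha$, so $\operatorname{Ext}^{c'}_S(N,S)_{-\alpha}\ne0$. For $b=\alpha-\mathbf 1$ this space is $\operatorname{Ext}^{c'}_S(N,S(-\mathbf 1))_{-b}$. Hence $H^{n-c'}_{\mathfrak m}(N)_b\ne0$,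 and $\tilde H_{c'-1}(\Gamma_b(M\langle\alpha'\rangle);k)\ne0$ by Lemma~\ref{lem:cech}. If $\alpha'$ also lies above witnesses for all faces of $\Gamma_b(M)$, then $\Gamma_b(M\langle\alpha'\rangle)=\Gamma_b(M)$. Since $c'-1\ge c$, condition (iii) fails.
\end{proof}

We shall use (i)$\Rightarrow$(ii) over $\mathbb Q$, exclude torsion by a topological argument, and return by (iii)$\Rightarrow$(i) over $\mathbb F_p$.

\section{The index two}\label{sec:two}

Let $\mathcal L_c$ be the class of complexes $\Gamma$ with $\tilde H_j(\Gamma_W;\mathbb Q)=0$ for all $W$ and all $j\ge c$. Condition (ii) above, over $\mathbb Q$, says that all $\Gamma_b(M)$ lie in $\mathcal L_c$. For $v\notin W$, the quotient $\tilde C(\Gamma_{W\cup v})/\tilde C(\Gamma_W)$ has as a basis the faces $\tau\cup v$ with $\tau\in(\operatorname{lk}v)_W$, so it is $\tilde C((\operatorname{lk}v)_W)$ shifted by one. This gives, with any coefficients, an exact sequence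
\begin{equation}\label{eq:link}
\tilde H_{j+1}(\Gamma_W)\to\tilde H_{j+1}(\Gamma_{W\cup v})\to\tilde H_j((\operatorname{lk}v)_W)\to\tilde H_j(\Gamma_W).
\end{equation}
If $\Gamma\in\mathcal L_c$ and $j\ge c$, the second and fourth terms vanish over $\mathbb Q$, so $\operatorname{lk}v\in\mathcal L_c$. Thus $\mathcal L_c$ is closed under induced subcomplexes and, removing one vertex at a time, under links of faces. We write $\Gamma-v$ for the subcomplex induced on the complement of $v$.

\begin{lemma}\label{lem:L1}
If $\Gamma\in\mathcal L_1$, then $\tilde H_j(\Gamma;\mathbb Z)=0$ for all $j\ge1$.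
\end{lemma}

\begin{proof}
Induct on the number of vertices; without vertices there is no homology in degrees $\ge0$. Let $v$ be a vertex. The complexes $\Gamma-v$ and $\operatorname{lk}v$ lie in $\mathcal L_1$ and have fewer vertices. For $j\ge1$ we have $\tilde H_j(\Gamma-v;\mathbb Z)=0$, so by \eqref{eq:link} the group $\tilde H_j(\Gamma;\mathbb Z)$ embeds in $\tilde H_{j-1}(\operatorname{lk}v;\mathbb Z)$. This group is $0$ for $j\ge2$ and free for $j=1$. So $\tilde H_1(\Gamma;\mathbb Z)$ is free, of rank $\dim\tilde H_1(\Gamma;\mathbb Q)=0$.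
\end{proof}

\begin{proposition}\label{prop:two}
Let $M\subseteq\mathbb Z^n$ be nonempty with $M+\mathbb N^n\subseteq M$ and all $M_{\le\alpha}$ finite, and let $p$ be a prime. If $\operatorname{Tor}_2(\mathbb Q,\mathbb Q[M])=0$, then $\operatorname{Tor}_2(\mathbb F_p,\mathbb F_p[M])=0$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:equiv} with $c=1$, all $\Gamma_b(M)$ lie in $\mathcal L_1$. By Lemma~\ref{lem:L1} and (U4), $\tilde H_j(\Gamma_b(M);\mathbb F_p)=0$ for all $b$ and $j\ge1$. Apply Proposition~\ref{prop:equiv} over $\mathbb F_p$.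
\end{proof}

The proposition applies to monomial ideals themselves, and it shows why the staircase cannot change the degree at index $3$. In Proposition~\ref{prop:construction}, $\mathfrak P_3$ is linear if and only if $\beta_2(J)+\beta_3(J)\ne0$, that is, $\beta_2(J)\ne0$, and this condition does not depend on the field.

\section{The index three}\label{sec:three}

For $c=2$ the argument above breaks down. The complex $\Sigma$ of Example~\ref{ex:rp2} lies in $\mathcal L_2$, since $\tilde H_2(\Sigma_W;\mathbb Q)\subseteq\tilde H_2(\Sigma;\mathbb Q)=0$ for a two-dimensional complex, and it has torsion in $H_1$. Correspondingly, the analogue of Proposition~\ref{prop:two} for $\operatorname{Tor}_3$ fails for $J_0$. The group $\Lambda$ must now be used.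

\begin{proposition}\label{prop:three}
Let $\Phi$ be a relevant face of rank $r\ge2$, $M=M_\Phi$, and $p$ a prime. If $\operatorname{Tor}_3(\mathbb Q,\mathbb Q[M])=0$, then $\operatorname{Tor}_3(\mathbb F_p,\mathbb F_p[M])=0$.
\end{proposition}

Assume the hypotheses for the rest of the section. By (M4) and Proposition~\ref{prop:equiv}, all $\Gamma_b(M)$ lie in $\mathcal L_2$.

\subsection*{The join structure}
Let $P=\{j:v_j\ne0\text{ for some }v\in\Lambda\}$ and $E=[n]\setminus P$. Since $\operatorname{rank}\Lambda=r-1\ge1$, the set $P$ is nonempty; this is where $r\ge2$ enters. For $j\in P$ the condition $v_j=0$ defines a proper subspace of $\Lambda\otimes\mathbb Q$, and finitely many proper subspaces do not cover it. Clearing denominators gives $w\in\Lambda$ with support exactly $P$. Let $T=\{j:w_j>0\}$ and $U=\{j:w_j<0\}$, so $[n]=T\sqcup U\sqcup E$. Both $T$ and $U$ are nonempty by (M2), since $\pm w\in M$. (In Example~\ref{ex:face}, with $w$ the exponent of $(e/y)^2$, the set $T$ consists of the $x_j$, $U=\{y\}$ and $E=\emptyset$.) Let $\Gamma=\Gamma_b(M)$, and let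 $a$ be a witness for a face $\tau\subseteq E$. As $w_E=0$, for $l\gg0$ the element $a-lw\in M$ is a witness for $\tau\cup T$, and $a+lw\in M$ is a witness for $\tau\cup U$. Therefore
\begin{equation}\label{eq:join}
\Gamma_{T\cup E}=2^T*\Gamma_E,\qquad\Gamma_{U\cup E}=2^U*\Gamma_E .
\end{equation}
The next lemma shows that this structure excludes torsion, provided $\Gamma_E$ lies in $\mathcal L_1$ and not only in $\mathcal L_2$.

\begin{lemma}\label{lem:TUE}
Let $\Gamma$ be a complex on $T\sqcup U\sqcup E$, where any of the three sets may be empty, such that \textup{(i)} $\Gamma\in\mathcal L_2$, \textup{(ii)} $\Gamma_{T\cup E}=2^T*\Gamma_E$, \textup{(iii)} $\Gamma_{U\cup E}\in\mathcal L_1$. Then $\tilde H_j(\Gamma;\mathbb Z)=0$ for $j\ge2$, and $\tilde H_1(\Gamma;\mathbb Z)$ is torsion-free.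
\end{lemma}

\begin{proof}
We may assume $\Gamma$ nonvoid and induct on $|T|$. If $T=\emptyset$, use (iii) and Lemma~\ref{lem:L1}. Let $v\in T$; it is a vertex, since $T\in\Gamma$ by (ii).

\emph{The complexes $\Gamma-v$ and $L=\operatorname{lk}v$ satisfy the hypotheses with $T\setminus v$ in place of $T$.} For $\Gamma-v$, restrict (i)--(iii) to the complement of $v$. For $L$, (i) holds by closure under links. The complex $L_{(T\setminus v)\cup E}$ is the link of $v$ in $2^T*\Gamma_E$, which is $2^{T\setminus v}*\Gamma_E$; in particular $L_E=\Gamma_E$, and (ii) holds. For (iii), let $W\subseteq U\cup E$ and $j\ge1$. In \eqref{eq:link} the group $\tilde H_j(L_W;\mathbb Q)$ lies between $\tilde H_{j+1}(\Gamma_{W\cup v};\mathbb Q)$, which is $0$ by (i), and $\tilde H_j(\Gamma_W;\mathbb Q)$, which is $0$ by (iii).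

\emph{Degrees $j\ge2$.} By induction $\tilde H_j(\Gamma-v;\mathbb Z)=0$, so $\tilde H_j(\Gamma;\mathbb Z)$ embeds in $\tilde H_{j-1}(L;\mathbb Z)$ by \eqref{eq:link}. By induction this group is $0$ for $j\ge3$ and torsion-free for $j=2$. So $\tilde H_2(\Gamma;\mathbb Z)$ is torsion-free, of rank $0$ by (i), hence $0$.

\emph{Degree $1$.} Here \eqref{eq:link} does not suffice, since the image of the torsion-free group $\tilde H_1(\Gamma-v;\mathbb Z)$ in $\tilde H_1(\Gamma;\mathbb Z)$ is a quotient and could have torsion. We use an open cover of the geometric realization. For a set $A$ of vertices, $|\Gamma|\setminus|\Gamma_A|$ consists of the points whose barycentric coordinates outside $A$ are not all $0$. Setting the coordinates in $A$ to $0$ and renormalizing defines a retraction onto the subcomplex induced on the complement of $A$, and straight segments make it a deformation retraction. Let $O_1=|\Gamma|\setminus|\Gamma_T|$ and $O_2=|\Gamma|\setminus|\Gamma_U|$. These open sets cover $|\Gamma|$, because $|\Gamma_T|\cap|\Gamma_U|=\emptyset$. We have $H_1(O_1;\mathbb Z)=H_1(\Gamma_{U\cup E};\mathbb Z)=0$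 by (iii) and Lemma~\ref{lem:L1}, and $H_1(O_2;\mathbb Z)=H_1(2^T*\Gamma_E;\mathbb Z)=0$ since $2^T*\Gamma_E$ is a cone. The Mayer--Vietoris sequence embeds $H_1(\Gamma;\mathbb Z)$ in the free group $H_0(O_1\cap O_2;\mathbb Z)$.
\end{proof}

\subsection*{The coordinates fixed by $\Lambda$}
It remains to gain one degree on $E$. The reason to expect this is \eqref{eq:join}: for $X=\Gamma_b(M)_W$ with $W\subseteq E$, the cones $2^T*X$ and $2^U*X$ meet in $X$, so their union has $\tilde H_{j+1}\cong\tilde H_j(X)$. If $\Gamma_b(M)_{W\cup P}$ were this union, membership in $\mathcal L_2$ would give $\tilde H_j(X;\mathbb Q)=0$ for $j\ge1$. But faces that meet both $T$ and $U$ may fill the union. We are free to lower $b$ on $P$ without changing $X$, and in the limit the faces containing all of $P$ are governed by directions $d\in M$ with $d_P<0$. This leads to the complex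
\[
\mathcal N=\{\sigma\subseteq E:\text{there is }d\in M\text{ with }d_P<0,\ d_\sigma\le0\},
\]
which may be void. By (M2) and $P\ne\emptyset$ we have $E\notin\mathcal N$.

\begin{lemma}\label{lem:E}
$\Gamma_b(M)_E\in\mathcal L_1$ for all $b\in\mathbb Z^n$.
\end{lemma}

\begin{proof}
Homology is taken over $\mathbb Q$. For a subcomplex $Y\subseteq X$, possibly void, let $H_i(X,Y)$ be the homology of $\tilde C(X)/\tilde C(Y)$. For $W\subseteq E$ put $\overline W=E\setminus W$.

\emph{Step 1. For all $b$ and $W\subseteq E$, with $X=\Gamma_b(M)_W$ and $Y=\{\tau\in X:\tau\cup\overline W\in\mathcal N\}$, we have $H_i(X,Y)=0$ for $i\ge1$.} The coordinates in $\overline W$ are kept bounded rather than discarded. This makes $Y$ smaller, which Steps 2 and 3 need, and it costs nothing because $\mathcal L_2$ is closed under links. Choose an integer $B$ such that each $\tau\in X$ has a witness $a$ with $a_{\overline W}\le B$. For $\ell\in\mathbb N$ let $b'$ be equal to $b$ on $W$, to $B$ on $\overline W$ and to $-\ell$ on $P$, and let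
\[
L=\operatorname{lk}_{\Gamma_{b'}(M)}\overline W=\{\sigma\subseteq W\cup P:\text{there is }a\in M\text{ with }a_{\overline W}\le B,\ a_\sigma\le b'_\sigma\}\in\mathcal L_2 .
\]
For $\rho\subseteq P$ let $X_\rho=\{\tau\subseteq W:\tau\cup\rho\in L\}$. These complexes shrink as $\ell$ grows; fix $\ell$ so large that none of them changes for larger values. Then:
\begin{itemize}
\item $X_\emptyset=X$ by the choice of $B$, and $X_\rho\subseteq X$ for all $\rho$.
\item $X_{\{j\}}=X$ for $j\in P$. Add to a witness a large multiple of $w$ or $-w$, whichever has negative $j$-th coordinate; the coordinates in $E$ do not change.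
\item $X_P=Y$. If $\tau\in Y$, take a witness $a$ for $\tau$ with $a_{\overline W}\le B$ and $d\in M$ with $d_P<0$, $d_{\tau\cup\overline W}\le0$; then $a+ld$, $l\gg0$, shows $\tau\in X_P$. If $\tau\in X_P$, then by the choice of $\ell$ there is for every $\nu\in\mathbb N$ an $a^{(\nu)}\in M$ with $a^{(\nu)}_{\overline W}\le B$, $a^{(\nu)}_\tau\le b_\tau$, $a^{(\nu)}_P\le-\nu$. By (M3) with $A=\overline W\cup\tau\cup P$ there is $d\in M$ with $d_P<0$ and $d_{\tau\cup\overline W}\le0$, so $\tau\in Y$.
\end{itemize}
We show $H_i(X,X_\rho)=0$ for $i\ge1$ by induction on $|\rho|$. For $|\rho|\le1$ we have $X_\rho=X$. Let $|\rho|\ge2$. The faces of $L_{W\cup\rho}$ are the $\tau\cup\sigma$ with $\sigma\subseteq\rho$ and $\tau\in X_\sigma$, so $L_{W\cup\rho}\subseteq X*2^\rho$. Let $Z=\tilde C(X*2^\rho)/\tilde C(L_{W\cup\rho})$; it has the basis $\tau\cup\sigma$ with $\sigma\subseteq\rho$, $\tau\in X\setminus X_\sigma$. Since $X*2^\rho$ is a cone and $L\in\mathcal L_2$,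
\[
H_m(Z)\cong\tilde H_{m-1}(L_{W\cup\rho})=0\qquad\text{for }m\ge3 .
\]
If $|\rho|=2$, only $\sigma=\rho$ occurs in the basis, so $H_i(X,X_\rho)=H_{i+2}(Z)=0$ for $i\ge1$. In general, let $F_u\subseteq Z$ be the subcomplex spanned by the basis elements with $|\sigma|\le u$, so $F_{-1}=0$ and $F_{|\rho|}=Z$. In $F_u/F_{u-1}$ the differential acts on $\tau$ only, so $H_m(F_u/F_{u-1})=\bigoplus_{|\sigma|=u}H_{m-u}(X,X_\sigma)$. Let $i\ge1$ and $m=i+|\rho|\ge3$. There is an exact sequence
\[
0=H_m(Z)\to H_i(X,X_\rho)\to H_{m-1}(F_{|\rho|-1}).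
\]
For $u\le|\rho|-1$ we have $m-1-u\ge i\ge1$, so $H_{m-1}(F_u/F_{u-1})=0$ by induction on $|\rho|$. The exact sequences $H_{m-1}(F_{u-1})\to H_{m-1}(F_u)\to H_{m-1}(F_u/F_{u-1})$ give $H_{m-1}(F_u)=0$ for $u=0,\dots,|\rho|-1$ in turn. Hence $H_i(X,X_\rho)=0$. The case $\rho=P$ is Step 1.

\emph{Step 2. $\mathcal N$ is void or $\mathcal N=2^{E_0}$ with $E_0\subsetneq E$.} Let $\sigma\in\mathcal N$, and apply Step 1 with $b=0$ and $W=E\setminus\sigma$, which is nonempty as $E\notin\mathcal N$. The element $0\in M$ is a witness for every set, so $X=2^W$ has zero reduced homology, and $Y=\operatorname{lk}_{\mathcal N}\sigma$. Hence $\tilde H_0(\operatorname{lk}_{\mathcal N}\sigma)\cong H_1(X,Y)=0$. We claim that a nonvoid complex in which the links of all faces, including $\emptyset$, have $\tilde H_0=0$ is a simplex. Induct on the number of vertices; with no vertices the complex is $2^\emptyset$. The link of a face in $\operatorname{lk}v$ is the link of a face in the complex, so each vertex link is a simplex by induction, and each vertex lies in a unique facet. The facets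 are thus pairwise disjoint, and $\tilde H_0=0$ for the complex itself leaves only one. So $\mathcal N=2^{E_0}$, and $E_0\ne E$ since $E\notin\mathcal N$.

\emph{Step 3.} Fix $b$. We show $\tilde H_i(\Gamma_b(M)_W)=0$ for $i\ge1$ by induction on $|W|$, $W\subseteq E$. For $W=\emptyset$ the complex is $\{\emptyset\}$. In general, Step 1 shows that $\tilde H_i(Y)\to\tilde H_i(X)$ is onto for $i\ge1$, so it suffices to show $\tilde H_i(Y)=0$. If $\mathcal N$ is void or $\overline W\not\subseteq E_0$, then $Y$ is void. Otherwise $Y=\{\tau\in X:\tau\subseteq E_0\}=\Gamma_b(M)_{W\cap E_0}$. Here $W\cap E_0\ne W$, since $W\subseteq E_0$ would give $E=W\cup\overline W\subseteq E_0$. So $\tilde H_i(Y)=0$ by induction.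
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Let $b\in\mathbb Z^n$ and $\Gamma=\Gamma_b(M)$. We check the hypotheses of Lemma~\ref{lem:TUE}. We know $\Gamma\in\mathcal L_2$, and (ii) is the first equality in \eqref{eq:join}. For $W\subseteq U\cup E$ the second equality gives $\Gamma_W=2^{W\cap U}*\Gamma_{W\cap E}$. This is a cone if $W\cap U\ne\emptyset$, and otherwise Lemma~\ref{lem:E} gives $\tilde H_j(\Gamma_W;\mathbb Q)=0$ for $j\ge1$. So (iii) holds. Lemma~\ref{lem:TUE} and (U4) give $\tilde H_j(\Gamma_b(M);\mathbb F_p)=0$ for all $b$ and all $j\ge2$, and Proposition~\ref{prop:equiv} with $c=2$ gives $\operatorname{Tor}_3(\mathbb F_p,\mathbb F_p[M])=0$.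
\end{proof}

This completes the proof of Theorem~\ref{thm:converse}. For faces of rank $1$ the group $\Lambda$ is zero and the argument gives nothing. Such faces can only decide whether $\mathfrak P_3$ is zero or a nonzero constant, and Theorem~\ref{thm:converse}(c) makes no assertion about that.

\begin{thebibliography}{9}

\bibitem{BMSW}
Davide Bolognini, Antonio Macchia, Francesco Strazzanti, Volkmar Welker,
\emph{Powers of monomial ideals with characteristic-dependent Betti numbers},
arXiv:2201.00571 (2022).

\bibitem{BH}
Bruns--Herzog, \S3.6.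

\end{thebibliography}
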